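# Solving $\bar\partial u=f$ smoothly up to a pseudoconvex boundary of class $C^2$

## 1. Forms, boundaries and the Levi form

Throughout, $D\subset\mathbb C^n$ is a bounded domain with $C^2$ boundary and $\Omega:=\mathbb C^n\setminus\overline D$. We write $\partial_j=\partial/\partial z_j$ and $\bar\partial_j=\partial/\partial\bar z_j$.

**Definition 1.1 (smooth up to the boundary).** $C^\infty(\overline D)$ is the space of functions smooth in $D$ all of whose partial derivatives extend continuously to $\overline D$. A form is in $C^\infty(\overline D)$ if all its coefficients are.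

On the unit disc, $|z|^2$ belongs to this space. The principal branch of $(1-z)^{1/2}$ extends continuously to the closed disc, but its derivative $-\frac12(1-z)^{-1/2}$ is unbounded, so it does not belong to it.

We need one extension fact. A bounded domain with $C^2$ boundary is a Lipschitz domain, and a function in $C^\infty(\overline D)$ lies in $W^{k,\infty}(D)$ for all $k$. Stein's extension operator (*Singular Integrals*, Ch. VI.3, Thm 5) is bounded $W^{k,\infty}(D)\to W^{k,\infty}(\mathbb R^{2n})$ for all $k$ simultaneously. A function in all $W^{k,\infty}(\mathbb R^{2n})$ is smooth. After multiplying by a cutoff equal to $1$ near $\overline D$, we see that every form in $C^\infty(\overline D)$ extends to a form in $C_c^\infty(\mathbb C^n)$.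

**Definition 1.2 (forms).** A $(0,r)$ form is $\gamma=\sum'_{|J|=r}\gamma_J\,d\bar z_J$, where $\sum'$ runs over increasing multi-indices. The coefficients are extended to all multi-indices so as to be alternating, and $jK$ denotes the index $j$ followed by $K$. The pointwise inner product is $\langle\gamma,\gamma'\rangle=\sum'_J\gamma_J\overline{\gamma'_J}$. Let $\varepsilon_j=d\bar z_j\wedge$ and let $\iota_j$ be its pointwise adjoint, so $(\iota_j\gamma)_K=\gamma_{jK}$ and $\varepsilon_j\iota_k+\iota_k\varepsilon_j=I_{jk}$ (the entries of the identity matrix). Then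
$$\bar\partial\gamma=\sum_j\varepsilon_j\bar\partial_j\gamma,\qquad \vartheta\gamma=-\sum_j\iota_j\partial_j\gamma=-\sum_K{}'\sum_j\partial_j\gamma_{jK}\,d\bar z_K .$$
Here $\vartheta$ is the formal Euclidean adjoint of $\bar\partial$ (and $\vartheta=0$ on functions).

For $n=3$ and $\gamma=\gamma_{12}\,d\bar z_1\wedge d\bar z_2$ we have $\gamma_{21}=-\gamma_{12}$ and $\vartheta\gamma=\partial_2\gamma_{12}\,d\bar z_1-\partial_1\gamma_{12}\,d\bar z_2$.

The anticommutation rule gives
$$\bar\partial\vartheta+\vartheta\bar\partial=-\sum_{j,k}(\varepsilon_j\iota_k+\iota_k\varepsilon_j)\bar\partial_j\partial_k=-\tfrac14\Delta .\tag{1.1}$$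

**Definition 1.3 (the operator $\mathcal K$).** Let $E$ be the fundamental solution of $-\frac14\Delta$. For a compactly supported current $F$ put $\mathcal KF=\vartheta(E*F)$. By (1.1),
$$F=\bar\partial\mathcal KF+\mathcal K\bar\partial F .\tag{1.2}$$
The kernel $k$ of $\mathcal K$ consists of first derivatives of $E$, so $|\partial^\alpha k(x)|\le C_\alpha|x|^{1-2n-|\alpha|}$. Since $k$ is locally integrable and $\mathcal K$ is a convolution, $\mathcal K$ maps $C_c^\infty$ forms to smooth forms.

For $n=1$ we have $E=-\frac2\pi\log|z|$, and for $F=f\,d\bar z$ we get $\mathcal KF=-\partial_z(E*f)=\frac1{\pi z}*f$, the Cauchy transform.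

**Definition 1.4 (signed distance).** $\delta$ is the signed Euclidean distance to $bD$, with $\delta<0$ in $D$ and $\delta>0$ in $\Omega$. Subscripts denote derivatives: $\delta_j=\partial_j\delta$, $\delta_{\bar k}=\bar\partial_k\delta$, $\delta_{j\bar k}=\partial_j\bar\partial_k\delta$. Fix $0<\delta_0<1$ such that $\delta$ is $C^2$ on a neighborhood of $\{|\delta|\le\delta_0\}$; every $z$ with $|\delta(z)|\le\delta_0$ is $z=y+\delta(z)\nabla\delta(y)$ with a unique nearest point $y\in bD$; and $\|t\,\mathrm{Hess}\,\delta(y)\|\le\frac12$ for $y\in bD$, $|t|\le\delta_0$. This is possible by Gilbarg–Trudinger, Lemma 14.16, applied on both sides of $bD$. There $|\nabla\delta|=1$, that is, $\sum|\delta_j|^2=\frac14$.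

*Example (the ball).* For $D=\{|z|<1\}$, $\delta=|z|-1$ and
$$\delta_j=\frac{\bar z_j}{2|z|},\qquad \delta_{j\bar k}=\frac{I_{jk}}{2|z|}-\frac{\bar z_jz_k}{4|z|^3}.$$

*Example (class $C^2$ and no better).* For $n\ge2$ let $D=\{|z|^2+\max(x_1,0)^3<1\}$ with $x_1=\operatorname{Re}z_1$. The defining function is $C^2$ and convex, and its gradient does not vanish on $bD$. Near the point $(0,1,0,\dots,0)$, the boundary is the graph $x_2=\big(1-\max(x_1,0)^3-\cdots\big)^{1/2}$, where the dots are squares of the remaining variables, and the third $x_1$-derivative jumps at $x_1=0$. So $bD$ is not $C^3$.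

**Definition 1.5 (Levi form, pseudoconvexity).** The Levi form of $bD$ at $y$ is $\sum\delta_{j\bar k}(y)\xi_j\bar\xi_k$ on $H_y=\{\xi\in\mathbb C^n:\sum\delta_j(y)\xi_j=0\}$. Its $n-1$ eigenvalues are taken in the Euclidean metric. $D$ is pseudoconvex if $-\log\operatorname{dist}(z,bD)$ is plurisubharmonic in $D$. For domains with $C^2$ boundary this is equivalent to the Levi form being $\ge0$ at every boundary point (Hörmander, *An Introduction to Complex Analysis in Several Variables*, Thm 2.6.12), and that is the only property of pseudoconvexity that we use.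

For the unit ball, the second term of $\delta_{j\bar k}$ vanishes on $H_y$, so all eigenvalues are $\frac12$. For the shell $\{1<|z|<2\}$ in $\mathbb C^n$, $n\ge2$, we have $\delta=1-|z|$ near the inner sphere, so all eigenvalues there are $-\frac12$, and the shell is not pseudoconvex. The convex domain of the previous example is pseudoconvex, because
$$\sum\delta_{j\bar k}\xi_j\bar\xi_k=\tfrac14\big[\mathrm{Hess}\,\delta(X,X)+\mathrm{Hess}\,\delta(JX,JX)\big],\tag{1.3}$$
where $X$ is the real vector of $\xi$ and $J$ is multiplication by $i$. (This is $\partial_\zeta\bar\partial_\zeta=\frac14\Delta_\zeta$ along the complex line $z+\zeta\xi$.)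

**Definition 1.6 (condition $(P_q)$).** For $1\le q\le n-1$, $(P_q)$ says: at every $y\in bD$, the sum of any $q$ of the $n-1$ eigenvalues of the Levi form is $\ge0$.

A pseudoconvex $D$ satisfies $(P_q)$ for all $q$. Here is a domain with $(P_2)$ that is not pseudoconvex. In $\mathbb C^3$ write $z_j=x_j+iy_j$, $\varrho=\sqrt{|z_1|^2+x_2^2}$ and
$$D=\{d<\epsilon\},\qquad d=\sqrt{(\varrho-1)^2+y_2^2+|z_3|^2},\qquad 0<\epsilon\le\tfrac12,$$
the $\epsilon$-neighborhood of a $2$-sphere. Near $bD$ we have $|\nabla d|=1$, and $d-\epsilon$ may be used for $\delta$. At $d=\epsilon$, the real Hessian of $d$ has eigenvalue $0$ on the gradient, $\frac1\epsilon$ three times (the tangent directions in the $(\varrho,y_2,z_3)$ variables), and $\frac{\varrho-1}{\epsilon\varrho}\le\frac1\epsilon$ twice (the directions tangent to the spheres $\varrho=$ const). By (1.3), the sum of the two Levi eigenvalues is $\frac14$ of the trace of the Hessian on the real $4$-dimensional space $H_y$. That trace is at least the sum of the four smallest of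 the five tangential eigenvalues, namely $\frac{2(\varrho-1)}{\epsilon\varrho}+\frac2\epsilon=\frac{2(2\varrho-1)}{\epsilon\varrho}\ge0$, because $\varrho\ge1-\epsilon\ge\frac12$. So $(P_2)$ holds. At $y=(0,1-\epsilon,0)$ the vector $\xi=(1,0,0)$ lies in $H_y$, and (1.3) gives the Levi form value $\frac14\cdot2\cdot\frac{\varrho-1}{\epsilon\varrho}=-\frac1{2(1-\epsilon)}<0$. So $D$ is not pseudoconvex.

## 2. Solvability in $C^\infty(\overline D)$, and the cases $n=1$ and $q=n$

The question is from Xianghong Gong, "On regularity of $\overline\partial$-solutions on $a_q$ domains with $C^2$ boundary in complex manifolds", arXiv:2205.12025 (2022). Take a bounded pseudoconvex domain whose boundary is only $C^2$, and a $\bar\partial$-closed $(0,q)$ form $f$ that is smooth up to the boundary. Is there a solution of $\bar\partial u=f$ that is smooth up to the boundary? The answer is yes.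

**Theorem 1.** If $D$ is pseudoconvex, then for every $1\le q\le n$ and every $\bar\partial$-closed $(0,q)$ form $f\in C^\infty(\overline D)$ there is a $(0,q-1)$ form $u\in C^\infty(\overline D)$ with $\bar\partial u=f$ in $D$.

**Theorem 2 (degree by degree).** If $1\le q\le n-1$ and $D$ satisfies $(P_q)$ (pseudoconvexity is not assumed), then every $\bar\partial$-closed $(0,q)$ form $f\in C^\infty(\overline D)$ equals $\bar\partial u$ with $u\in C^\infty(\overline D)$. For $q=n$ this holds for every bounded $D$ with $C^2$ boundary.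

**Theorem 3 (converse).** For a bounded domain $D$ with $C^2$ boundary the following are equivalent: (a) $D$ is pseudoconvex; (b) for all $1\le q\le n$, every $\bar\partial$-closed $(0,q)$ form in $C^\infty(\overline D)$ is $\bar\partial u$ with $u\in C^\infty(\overline D)$.

Theorem 2 implies Theorem 1, since a pseudoconvex $D$ satisfies all $(P_q)$. For the tube in $\mathbb C^3$ above, Theorem 2 gives solvability in degrees $2$ and $3$. Theorem 3 says that some degree must fail, so degree $1$ fails.

**The case $q=n$ (in particular $n=1$).** Extend $f$ to $\tilde f\in C_c^\infty(\mathbb C^n)$. Then $\bar\partial\tilde f=0$ because there are no $(0,n+1)$ forms, so (1.2) reads $\tilde f=\bar\partial\mathcal K\tilde f$, and $u=\mathcal K\tilde f$ is smooth on $\mathbb C^n$. For $n=1$ this is the Cauchy transform of an extension. The boundary plays no role.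

**What quoted results give for $q<n$.** Kohn: if $bD\in C^\infty$ and $D$ is pseudoconvex, the conclusion of Theorem 1 holds. Harrington: if $D$ is bounded pseudoconvex with $bD\in C^{k-1,1}$, $k\ge2$, $s\ge0$ and $k>s+\frac12$, then $\bar\partial$-closed forms with coefficients in $H^s(D)$ have solutions with coefficients in $H^s(D)$. A $C^2$ boundary is $C^{1,1}$, so $k=2$ is allowed and every $s<\frac32$ is reached; a form $f\in C^\infty(\overline D)$ lies in every $H^s(D)$, but for a boundary that is only $C^2$ the hypothesis $k>s+\frac12$ stops there. One might instead apply Kohn's result to smooth pseudoconvex subdomains increasing to $D$. The statement then gives smooth solutions on the subdomains but no bound that would survive the limit. We take a different route, on which the boundary is never asked to be smoother than $C^2$.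

## 3. Correcting an extension by a flat form outside $D$

Let $1\le q\le n-1$ and extend $f$ to $\tilde f\in C_c^\infty(\mathbb C^n)$. Put $g=\bar\partial\tilde f$. This $(0,q+1)$ form vanishes on $D$, hence on $\overline D$, and so do all its derivatives.

The first thing to try is (1.2): $\tilde f=\bar\partial\mathcal K\tilde f+\mathcal Kg$. On $D$ this says that $u_0=\mathcal K\tilde f$ solves $\bar\partial u_0=f-\mathcal Kg$. The error $\mathcal Kg$ is smooth on $\mathbb C^n$ and satisfies $\bar\partial\mathcal Kg=g=0$ on $D$. So we have traded $f$ for another $\bar\partial$-closed form in $C^\infty(\overline D)$ of the same degree, and we are back where we began.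

To break the circle, make the extension closed: find $w$ with $\bar\partial w=g$ on $\mathbb C^n$ and $w=0$ on $D$. Then $\tilde f-w$ is closed and still extends $f$. If $w$ is only in $L^2$, there is one more obstacle: $\mathcal K w$ on $D$ is an integral of $k(z-\zeta)w(\zeta)$ over $\zeta\in\Omega$, and derivatives of $k$ blow up as $z$ and $\zeta$ approach $bD$ together. The blow-up is controlled by a power of $\delta(\zeta)^{-1}$. So $w$ needs no smoothness at all; it needs to be small near $bD$ in an integrated sense.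

**Proposition 3.1 (flat solutions).** Let $n\ge2$, $1\le q\le n-1$, and let $D$ satisfy $(P_q)$. Let $g\in C_c^\infty(\mathbb C^n)$ be a $\bar\partial$-closed $(0,q+1)$ form vanishing on $\overline D$. Then there is a $(0,q)$ form $w$ on $\mathbb C^n$ with $L^2_{loc}$ coefficients, $w=0$ on $\overline D$, $\bar\partial w=g$ in the sense of currents on $\mathbb C^n$, and $\int_{\{0<\delta<\delta_0/8\}}|w|^2\delta^{-N}<\infty$ for all $N$.

Sections 4 to 10 prove this. First we check that it is enough.

**Proof of Theorem 2 from Proposition 3.1.** The case $q=n$ is done. Let $q\le n-1$, take $w$ for $g=\bar\partial\tilde f$, and put $F=\tilde f-w$. Then $F$ has $L^2_{loc}$ coefficients, $\bar\partial F=0$ on $\mathbb C^n$, and $F=f$ on $D$.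

*Solving for $F$ near $\overline D$.* Let $B$ be an open polydisc containing $\overline D$ and $\Theta\in C_c^\infty(\mathbb C^n)$ with $\Theta=1$ on $B$. By (1.2),
$$\Theta F=\bar\partial\mathcal K(\Theta F)+\mathcal K(\bar\partial\Theta\wedge F).$$
On $B$ the form $v_0:=\mathcal K(\bar\partial\Theta\wedge F)$ is smooth, since $\bar\partial\Theta=0$ there and $k$ is smooth off $0$. Also $\bar\partial v_0=\bar\partial F-\bar\partial\bar\partial\mathcal K(\Theta F)=0$ on $B$. By the Dolbeault–Grothendieck lemma on the polydisc and $q\ge1$, $v_0=\bar\partial v$ with $v\in C^\infty(B)$. Put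
$$u=\mathcal K(\Theta F)+v=\mathcal K(\Theta\tilde f)-\mathcal K(\Theta w)+v\quad\text{on }D .$$
Then $\bar\partial u=\Theta F-v_0+v_0=f$ in $D$.

*Smoothness up to $bD$.* $\mathcal K(\Theta\tilde f)$ and $v$ are smooth near $\overline D$. For $z\in\overline D$ and $\zeta\in\Omega$ we have $|z-\zeta|\ge\operatorname{dist}(\zeta,\overline D)=\delta(\zeta)$, so
$$|(\partial^\alpha k)(z-\zeta)|\,|\Theta w(\zeta)|\le C_\alpha\,\delta(\zeta)^{1-2n-|\alpha|}\,|\Theta w(\zeta)|.$$
The right side does not depend on $z$ and is integrable over $\Omega$: on $\{\delta<\delta_0/8\}$ by Proposition 3.1 and Cauchy–Schwarz (this set is bounded), and elsewhere because the power of $\delta$ is bounded and $\Theta w\in L^2$ has compact support. Since $w=0$ on $\overline D$, we may differentiate $\mathcal K(\Theta w)$ under the integral arbitrarily often on $D$. For $\zeta\in\Omega$ the integrand is continuous in $z\in\overline D$, so by dominated convergence all derivatives extend continuously to $\overline D$. Hence $u\in C^\infty(\overline D)$.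 $\square$

## 4. The exterior estimate and its boundary term

From here through Section 10, $n\ge2$, $1\le q\le n-1$, $(P_q)$ holds, and $r:=n-q-1\in\{0,\dots,n-2\}$.

**Why degree $r$ on $\Omega$.** With $dz=dz_1\wedge\dots\wedge dz_n$, the equation $\bar\partial w=g$ on $\mathbb C^n$ for a $w$ that vanishes on $D$ means
$$\int_\Omega w\wedge\bar\partial\beta\wedge dz=(-1)^{q+1}\int_\Omega g\wedge\beta\wedge dz\qquad\text{for all }(0,r)\text{ forms }\beta\in C_c^\infty(\mathbb C^n).$$
The test forms need not vanish on $bD$. By duality, this is solvable with a bound once $|\int g\wedge\beta\wedge dz|\le C\|\bar\partial\beta\|$ on $\Omega$ in a suitable weighted norm. If $\|\cdot\|$ is the norm of $L^2(\Omega,e^{\varphi})$, then $w$ is bounded in $L^2(\Omega,e^{-\varphi})$. So $\varphi$ should tend to $-\infty$ at $bD$, and the estimate to prove is $\|\gamma\|^2\le\|\bar\partial\gamma\|^2+\|\bar\partial^*\gamma\|^2$ for $(0,r)$ forms.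

**Definition 4.1 (weighted operators).** $C^1(\overline\Omega)$ means restrictions to $\overline\Omega$ of $C^1$ functions on $\mathbb C^n$, similarly $C^2(\overline\Omega)$; "bounded support" means support bounded in $\overline\Omega$. Let $\varphi\in C^2(\overline\Omega)$ be real. Put $D_j=\partial_j+\varphi_j$ and $\vartheta_\varphi\gamma=-\sum'_K\sum_jD_j\gamma_{jK}\,d\bar z_K$ ($=0$ if $r=0$). On $L^2_{(0,r)}(\Omega,e^\varphi)$, $\bar\partial$ denotes the maximal operator (defined when $\bar\partial\gamma$, in the sense of distributions on $\Omega$, is in $L^2(\Omega,e^\varphi)$), and $\bar\partial^*_\varphi$ is the Hilbert space adjoint of $\bar\partial$ in degree $r-1$; for $r=0$, $\bar\partial^*_\varphi=0$ with full domain.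

The rules of computation are
$$\bar\partial_j(\bar v\,e^{\varphi})=\overline{D_jv}\,e^{\varphi},\qquad [D_j,\bar\partial_k]=-\varphi_{j\bar k}.\tag{4.1}$$

*Example (the boundary condition).* Put $\rho=-\delta$ near $bD$, so $\nabla\rho$ is the outer unit normal of $\Omega$ and $\int_\Omega\bar\partial_kF=\int_{bD}\rho_{\bar k}F\,dS$ for $F\in C^1(\overline\Omega)$ with bounded support. Let $\gamma\in C^1(\overline\Omega)$ be a $(0,1)$ form with bounded support and $\sigma\in C_c^\infty(\mathbb C^n)$. Then $\int_\Omega\sum\gamma_j\overline{\bar\partial_j\sigma}e^\varphi=\int_\Omega(\vartheta_\varphi\gamma)\bar\sigma e^\varphi+\int_{bD}\sum\rho_j\gamma_j\bar\sigma e^\varphi dS$. So $\gamma\in\mathrm{Dom}(\bar\partial^*_\varphi)$ forces $\sum_j\delta_j\gamma_j=0$ on $bD$. Outside the unit ball this reads $\sum\bar z_j\gamma_j=0$ on $|z|=1$.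

**Definition 4.2 (Hermitian forms acting on $(0,r)$ forms).** For a Hermitian matrix $\Phi=(\Phi_{jk})$ put $\Phi[\gamma]=\sum'_K\sum_{j,k}\Phi_{jk}\gamma_{jK}\overline{\gamma_{kK}}$, the sum over $|K|=r-1$ ($\Phi[\gamma]=0$ if $r=0$). For $r=1$ this is $\sum\Phi_{jk}\gamma_j\bar\gamma_k$.

Identify $d\bar z_j$ with the $j$-th standard basis vector, so that $\gamma(z)$ is an alternating tensor in $\Lambda^r\mathbb C^n$. Then $(r-1)!\,\Phi[\gamma]$ is the contraction of $\gamma\otimes\bar\gamma$ with $\Phi$ in the first slot and with the Hermitian metric in the others. So it may be computed in any unitary basis $e_1,\dots,e_n$ of $\mathbb C^n$, with $\Phi_{jk}=\Phi(e_j,e_k)$ and $\gamma_J$ the components of the tensor in that basis. If the basis diagonalizes $\Phi$ with eigenvalues $\mu_j$, then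
$$\Phi[\gamma]=\sum_J{}'\Big(\sum_{j\in J}\mu_j\Big)|\gamma_J|^2 .\tag{4.2}$$

**Lemma 4.3.** Let $\gamma\in C^1(\overline\Omega)$ be a $(0,r)$ form with bounded support such that $\sum_j\delta_j\gamma_{jK}=0$ on $bD$ for all $|K|=r-1$ (no condition if $r=0$). With norms in $L^2(\Omega,e^\varphi)$,
$$\|\bar\partial\gamma\|^2+\|\vartheta_\varphi\gamma\|^2=\sum_J{}'\sum_j\|\bar\partial_j\gamma_J\|^2-\int_\Omega(\varphi_{j\bar k})[\gamma]\,e^\varphi-\int_{bD}(\delta_{j\bar k})[\gamma]\,e^\varphi dS .\tag{4.3}$$

*Proof.* For $u,v\in C^2(\overline\Omega)$ with bounded support, (4.1) and the divergence theorem give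
$$\int D_ju\,\overline{D_kv}\,e^{\varphi}=\int D_ju\,\bar\partial_k(\bar ve^{\varphi})=-\int(\bar\partial_kD_ju)\bar ve^{\varphi}+\int_{bD}\rho_{\bar k}(D_ju)\bar ve^{\varphi}dS,$$
$$\int\bar\partial_ku\,\overline{\bar\partial_jv}\,e^{\varphi}=\int(\bar\partial_ku)(\partial_j\bar v)e^{\varphi}=-\int(D_j\bar\partial_ku)\bar ve^{\varphi}+\int_{bD}\rho_j(\bar\partial_ku)\bar ve^{\varphi}dS .$$
Subtract and use the commutator:
$$\int\big(D_ju\,\overline{D_kv}-\bar\partial_ku\,\overline{\bar\partial_jv}\big)e^{\varphi}=-\int\varphi_{j\bar k}u\bar ve^{\varphi}+\int_{bD}(\rho_{\bar k}D_ju-\rho_j\bar\partial_ku)\bar ve^{\varphi}dS .$$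
Only first derivatives occur, so by mollification this holds for $u,v\in C^1(\overline\Omega)$ with bounded support. Put $u=\gamma_{jK}$, $v=\gamma_{kK}$ and sum over $j,k,K$.

The first boundary term vanishes, since $\sum_k\rho_{\bar k}\overline{\gamma_{kK}}=\overline{\sum_k\rho_k\gamma_{kK}}=0$. For the second, on $bD$ the vector field $\sum_k\overline{\gamma_{kK}}\bar\partial_k$ annihilates $\rho$, hence is tangential. So it annihilates $\sum_j\rho_j\gamma_{jK}$, which is zero on $bD$. Writing this out, $-\sum\rho_j(\bar\partial_k\gamma_{jK})\overline{\gamma_{kK}}=\sum\rho_{j\bar k}\gamma_{jK}\overline{\gamma_{kK}}=-\sum\delta_{j\bar k}\gamma_{jK}\overline{\gamma_{kK}}$. Therefore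
$$\|\vartheta_\varphi\gamma\|^2-\sum_K{}'\sum_{j,k}\int\bar\partial_k\gamma_{jK}\,\overline{\bar\partial_j\gamma_{kK}}\,e^\varphi=-\int(\varphi_{j\bar k})[\gamma]e^\varphi-\int_{bD}(\delta_{j\bar k})[\gamma]e^\varphi dS .$$
Finally, with $\iota_k\varepsilon_j=I_{jk}-\varepsilon_j\iota_k$,
$$|\bar\partial\gamma|^2=\sum_{j,k}\langle\iota_k\varepsilon_j\bar\partial_j\gamma,\bar\partial_k\gamma\rangle=\sum_J{}'\sum_j|\bar\partial_j\gamma_J|^2-\sum_K{}'\sum_{j,k}\bar\partial_k\gamma_{jK}\,\overline{\bar\partial_j\gamma_{kK}} .$$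
Adding the two identities gives (4.3). $\square$

**Where this stops.** Inside a pseudoconvex domain, the boundary term of such an identity has a good sign. Here we are outside, and it has the wrong one: for the exterior of the unit ball it equals $-\frac r2\int|\gamma|^2e^\varphi dS$ by (4.2). For $r=0$ the interior and boundary terms are both absent, and nothing is left but the gradient. In either case, one cannot discard $\sum\|\bar\partial_j\gamma_J\|^2$; it must be made to produce a boundary term of its own. We do this first for the ball.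

**Notation.** On $\{|\delta|\le\delta_0\}$ put
$$a_j=2\delta_j,\quad \bar L=\sum a_j\bar\partial_j,\quad V=\nabla\delta\cdot\nabla,\quad \operatorname{tr}=\sum\delta_{j\bar j},\quad \ell=\operatorname{tr}-\sum\delta_{j\bar k}\bar a_ja_k .$$
Then $|a|=1$, $\sum\delta_j\bar a_j=\frac12$, and $\operatorname{Re}\sum a_j\bar\partial_j\Psi=\frac12V\Psi$ for real $\Psi$. The vector $\bar a=(\bar a_j)$ is a unit vector orthogonal to $H_z=\{\xi:\sum\delta_j(z)\xi_j=0\}$, so $\ell$ is the trace of $(\delta_{j\bar k})$ on $H_z$.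

**Example 4.4 (the exterior of the ball by hand).** Let $D$ be the unit ball and $\varphi=0$. Then $a_j=\bar z_j/|z|$ on all of $\Omega$ and $V=\partial/\partial|z|$. For a function $\gamma\in C^2(\overline\Omega)$ with bounded support we claim
$$\int_\Omega\sum_j|\bar\partial_j\gamma|^2\ge\frac{n-1}2\int_{bD}|\gamma|^2dS .$$
Split off the normal derivative: with $h_{jk}=I_{jk}-a_j\bar a_k$, $\sum|\bar\partial_j\gamma|^2=\sum h_{jk}\bar\partial_j\gamma\,\overline{\bar\partial_k\gamma}+|\bar L\gamma|^2$. Integrate the first term by parts twice, moving $\bar\partial_j$ off $\gamma$ and then $\partial_k$ off $\overline{\partial_j\gamma}$. There are no boundary terms, since $h$ annihilates the normal. With $b_j=\sum_k\partial_kh_{jk}=-(n-1)\bar z_j/|z|^2=\beta a_j$, $\beta=-(n-1)/|z|$,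
$$\int h_{jk}\bar\partial_j\gamma\,\overline{\bar\partial_k\gamma}=\int h_{jk}\partial_k\gamma\,\overline{\partial_j\gamma}+\operatorname{Re}\int\beta a_j\big(\gamma\,\overline{\partial_j\gamma}-\bar\gamma\,\bar\partial_j\gamma\big),$$
and the first integral on the right is $\ge0$. Since $\gamma\,\overline{\partial_j\gamma}=\bar\partial_j|\gamma|^2-\bar\gamma\bar\partial_j\gamma$, the last term is $\int\frac12\beta V|\gamma|^2-2\operatorname{Re}\int\beta(\bar L\gamma)\bar\gamma$. The field $z/|z|^2$ has real divergence $(2n-2)/|z|^2$ and the outer normal of $\Omega$ is $-z$, so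
$$\int\tfrac12\beta V|\gamma|^2=\frac{n-1}2\int_{bD}|\gamma|^2dS+(n-1)^2\int\frac{|\gamma|^2}{|z|^2},\qquad -2\operatorname{Re}\beta(\bar L\gamma)\bar\gamma\ge-|\bar L\gamma|^2-(n-1)^2\frac{|\gamma|^2}{|z|^2}.$$
Add up. The claim follows.

So the gradient yields $+\int\ell|\gamma|^2dS$, because $\ell=\frac{n-1}2$ on the sphere. Combined with the loss $-\frac r2$ from (4.3) the net coefficient is $\frac{n-1-r}2=\frac q2$: the sum of $q$ Levi eigenvalues. This is why $(P_q)$ is the right condition.

For a general $C^2$ boundary, $b_j$ contains second derivatives of $\delta$, and turning the error term into a boundary integral differentiates $b_j$ again. That would need third derivatives of $\delta$, which do not exist. The next section shows that the third-order terms we meet cancel.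

## 5. Curvature of the level sets of $\delta$, and fields with continuous divergence

**Lemma 5.1.** There is $C_0$ such that on $\{|\delta|\le\delta_0\}$ we have $|\sum\delta_{j\bar k}\xi_j\bar\eta_k|\le C_0|\xi||\eta|$, and for $0\le\delta(z)\le\delta_0$ the sum of any $q$ eigenvalues of $(\delta_{j\bar k}(z))|_{H_z}$ is $\ge-qC_0\delta(z)$.

*Proof.* The first bound is compactness. For the second, let $t=\delta(z)$ and $z=y+t\nabla\delta(y)$, so $\nabla\delta(z)=\nabla\delta(y)$. Differentiating $\nabla\delta(y+t\nabla\delta(y))=\nabla\delta(y)$ along $X$ tangent to $bD$ gives $\mathrm{Hess}(z)(I+t\,\mathrm{Hess}(y))X=\mathrm{Hess}(y)X$. Differentiating $|\nabla\delta|^2=1$ shows that $\mathrm{Hess}(z)$ and $\mathrm{Hess}(y)$ both annihilate $\nabla\delta(y)=\nabla\delta(z)$, so the same identity holds on the normal vector. Hence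
$$\mathrm{Hess}(z)=\mathrm{Hess}(y)(I+t\,\mathrm{Hess}(y))^{-1}=\mathrm{Hess}(y)-t\,\mathrm{Hess}(y)^2(I+t\,\mathrm{Hess}(y))^{-1}\ge\mathrm{Hess}(y)-CtI .$$
Also $H_z=H_y$. By (1.3), the complex Hessian of $\delta$ at $z$ on $H_z$ is $\ge$ the Levi form at $y$ minus $C_0t$ (enlarging $C_0$). By monotonicity of eigenvalues, the sum of the $q$ smallest at $z$ is at least the sum of the $q$ smallest at $y$ minus $qC_0t$, and $(P_q)$ applies at $y$. $\square$

**Lemma 5.2 (distributional identities on $\{|\delta|<\delta_0\}$).** $V\ell$ is a continuous function. Put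
$$b^0_j:=4\sum_k\delta_k\delta_{j\bar k}-4\delta_j\operatorname{tr}\in C^0 .$$
Then $\sum_j\bar\partial_jb^0_j=4\sum|\delta_{j\bar k}|^2-4\operatorname{tr}^2$ is continuous, $\beta^0:=\sum b^0_j\bar a_j=-2\ell$, and $\sum_k\partial_k(a_j\bar a_k)=-b^0_j$.

*Proof.* If $F\in C^1$ and $G\in C^0$, then $\partial(FG)=F\partial G+G\partial F$ in distributions. Use real indices $a,b,c$ for a moment. Differentiating $\sum_c\delta_c^2=1$ gives $\sum_c\delta_c\delta_{ca}=0$, that is, $V\delta_a=0$. Differentiating this once more, with the product rule just stated, gives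
$$V\delta_{ab}=\sum_c\delta_c\,\partial_b\delta_{ca}=-\sum_c\delta_{ac}\delta_{bc},$$
which is continuous. Now $\ell$ is a combination of second derivatives of $\delta$ whose coefficients are polynomials in first derivatives, and $V$ annihilates the latter. So $V\ell$ is continuous.

Next, $\sum_j\bar\partial_j\delta_{j\bar k}=\bar\partial_k\operatorname{tr}$, so
$$\sum_j\bar\partial_jb^0_j=4\sum_{j,k}\delta_{k\bar j}\delta_{j\bar k}+4\sum_k\delta_k\bar\partial_k\operatorname{tr}-4\operatorname{tr}^2-4\sum_j\delta_j\bar\partial_j\operatorname{tr}=4\sum|\delta_{j\bar k}|^2-4\operatorname{tr}^2 :$$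
the third-order terms cancel. Since $4\delta_k=2a_k$ and $\sum\delta_j\bar a_j=\frac12$, $\beta^0=2\sum\delta_{j\bar k}\bar a_ja_k-2\operatorname{tr}=-2\ell$. Finally, differentiating $\sum_k\delta_k\delta_{\bar k}=\frac14$ by $\partial_j$ gives $\sum_k\delta_{jk}\delta_{\bar k}=-\sum_k\delta_k\delta_{j\bar k}$, so $\sum_k\partial_k(a_j\bar a_k)=4\sum_k\delta_{jk}\delta_{\bar k}+4\delta_j\operatorname{tr}=-b^0_j$. $\square$

*Check on the ball.* Here $\operatorname{tr}=\frac{2n-1}{4|z|}$, $\sum_k\delta_k\delta_{j\bar k}=\frac{\bar z_j}{8|z|^2}$, so $b^0_j=-(n-1)\bar z_j/|z|^2$, as in Example 4.4. Directly, $\sum\bar\partial_jb_j^0=-(n-1)^2/|z|^2$. The eigenvalues of $(\delta_{j\bar k})$ are $\frac1{2|z|}$ ($n-1$ times) and $\frac1{4|z|}$, so the formula gives $\big[(n-1)+\frac14-\frac{(2n-1)^2}4\big]/|z|^2=-(n-1)^2/|z|^2$, the same.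

**Lemma 5.3 (divergence theorem).** Let $F$ be a continuous vector field on $\{|\delta|<\delta_0\}$, vanishing where $\delta\ge\delta_0/4$, whose distributional divergence is continuous, and let $\Psi\in C^1(\overline\Omega)$ have bounded support. Then
$$\int_\Omega\langle F,\nabla\Psi\rangle=-\int_{bD}\langle F,\nabla\delta\rangle\Psi\,dS-\int_\Omega(\operatorname{div}F)\Psi .$$
In complex form, if $F_j\in C^0$ vanish for $\delta\ge\delta_0/4$ and $\sum\bar\partial_jF_j$ is continuous, then
$$\int_\Omega\sum F_j\bar\partial_j\Psi=-\int_{bD}\sum F_j\delta_{\bar j}\Psi\,dS-\int_\Omega\Big(\sum\bar\partial_jF_j\Big)\Psi .$$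

*Proof.* Mollify $F$. The mollified fields $F_\nu$ are smooth near $\{0\le\delta\le\delta_0/3\}$ and vanish for $\delta\ge\delta_0/3$ when $\nu$ is large. Both $F_\nu\to F$ and $\operatorname{div}F_\nu=(\operatorname{div}F)_\nu\to\operatorname{div}F$ locally uniformly, across $bD$. For $F_\nu$ the formula is the usual divergence theorem, the outer normal of $\Omega$ being $-\nabla\delta$. Pass to the limit. The complex form is proved in the same way. $\square$

## 6. A trace term from the gradient

This section carries Example 4.4 over to $D$. Since $a$ is defined only near $bD$, we cut off. Fix $\eta=p(\delta)^2$ with $p\in C^\infty(\mathbb R)$, $0\le p\le1$, $p=1$ on $(-\infty,\delta_0/8]$, $p=0$ on $[\delta_0/4,\infty)$, and let $\eta'$ be the derivative in $\delta$. Squaring $p$ has the effect that $\eta'^2=4p'^2\eta\le C\eta$. Set $h_{jk}=I_{jk}-\eta a_j\bar a_k$, a $C^1$ Hermitian matrix with $0\le h\le I$, equal to $I$ for $\delta\ge\delta_0/4$. Repeated indices are summed.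

**Lemma 6.1.** There is a constant $C_\eta$, depending only on $D,\delta_0,\eta$ (not on $\varphi$), such that for all real $\varphi\in C^2(\overline\Omega)$ and all functions $\gamma\in C^1(\overline\Omega)$ with bounded support
$$\int_\Omega\sum_j|\bar\partial_j\gamma|^2e^{\varphi}\ \ge\ \int_\Omega h_{jk}\varphi_{k\bar j}|\gamma|^2e^{\varphi}+\int_{bD}\ell|\gamma|^2e^{\varphi}dS-C_\eta\int_\Omega|\gamma|^2e^{\varphi}.$$

**Step 1: two integrations by parts without boundary terms.** Since $|\bar L\gamma|^2=a_j\bar a_k\bar\partial_j\gamma\,\overline{\bar\partial_k\gamma}$,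
$$\sum|\bar\partial_j\gamma|^2=h_{jk}\bar\partial_j\gamma\,\overline{\bar\partial_k\gamma}+\eta|\bar L\gamma|^2 .\tag{6.1}$$
Let $\mathcal J=\int h_{jk}\bar\partial_j\gamma\,\overline{\bar\partial_k\gamma}\,e^\varphi$ and first let $\gamma\in C^2$. On $bD$, where $\eta=1$, $\sum_jh_{jk}\delta_{\bar j}=\delta_{\bar k}-\frac12\bar a_k=0$ and $\sum_kh_{jk}\delta_k=\delta_j-\frac12a_j=0$. So moving $\bar\partial_j$ off $\gamma$, and then $\partial_k$ off $\overline{D_j\gamma}$, produces no boundary terms. With $b_j:=\sum_k\partial_kh_{jk}$, so that $\sum_j\bar\partial_jh_{jk}=\bar b_k$ because $h$ is Hermitian, the first move and (4.1) give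
$$\mathcal J=-\int\gamma\,\bar b_k\,\overline{\bar\partial_k\gamma}\,e^\varphi-\int\gamma h_{jk}\overline{(\bar\partial_kD_j\gamma-\varphi_{j\bar k}\gamma)}\,e^\varphi ,$$
and the second move gives, since $\partial_k(\gamma h_{jk}e^\varphi)=(h_{jk}D_k\gamma+\gamma\,\partial_kh_{jk})e^\varphi$,
$$\mathcal J=\int h_{jk}D_k\gamma\,\overline{D_j\gamma}\,e^\varphi+\int h_{jk}\varphi_{k\bar j}|\gamma|^2e^\varphi+\mathcal E,\qquad \mathcal E=\int\big(b_j\gamma\,\overline{D_j\gamma}-\bar b_k\gamma\,\overline{\bar\partial_k\gamma}\big)e^\varphi .\tag{6.2}$$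
Only first derivatives of $\gamma$ remain, so by mollification (6.2) holds for $\gamma\in C^1(\overline\Omega)$. All terms except $\mathcal E$ are visibly real, so $\mathcal E$ may be replaced by $\operatorname{Re}\mathcal E$.

**Step 2: splitting the error.** There are two reserves of positivity: $\eta|\bar L\gamma|^2$ in (6.1), and $h_{jk}D_k\gamma\overline{D_j\gamma}$ in (6.2), which controls the part of $D\gamma$ orthogonal to $a$. We arrange that in the normal part of $\mathcal E$ only $\bar L\gamma$ occurs, and in the tangential part only $D_j\gamma$. By Lemma 5.2 and $\sum_k\bar a_k\partial_k\eta=\frac12\eta'$,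
$$b_j=\eta b^0_j-\tfrac12\eta'a_j=\beta a_j+\tau_j,\qquad \beta=\sum b_j\bar a_j=-2\eta\ell-\tfrac12\eta'\ \text{(real)},\qquad \tau=\eta(b^0-\beta^0a)=\eta(b^0+2\ell a),$$
so $\sum\tau_j\bar a_j=0$. Put $\Psi=|\gamma|^2e^\varphi$. By (4.1), $\bar\partial_j\Psi=(\bar\partial_j\gamma)\bar\gamma e^\varphi+\gamma\overline{D_j\gamma}e^\varphi$. Conjugating the second term of $\mathcal E$, $\operatorname{Re}\mathcal E=\operatorname{Re}\int b_j(\gamma\overline{D_j\gamma}-\bar\gamma\bar\partial_j\gamma)e^\varphi$. Eliminate $\gamma\overline{D_j\gamma}$ in the $\beta$-part and $\bar\gamma\bar\partial_j\gamma$ in the $\tau$-part: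
$$\operatorname{Re}\mathcal E=Z-2\operatorname{Re}\int\beta(\bar L\gamma)\bar\gamma e^\varphi+2\operatorname{Re}\int\tau_j\gamma\overline{D_j\gamma}e^\varphi,\qquad Z=\int\Big(\tfrac12\beta V\Psi-\operatorname{Re}\tau_j\bar\partial_j\Psi\Big).$$
Since $\operatorname{Re}\tau_j\bar\partial_j\Psi=\eta\operatorname{Re}b^0_j\bar\partial_j\Psi+\eta\ell V\Psi$ and $\frac12\beta=-\eta\ell-\frac14\eta'$,
$$Z=\int\Big(-(2\eta\ell+\tfrac14\eta')V\Psi-\eta\operatorname{Re}b^0_j\bar\partial_j\Psi\Big).$$

**Step 3: the boundary term.** The field $(2\eta\ell+\frac14\eta')\nabla\delta$ has divergence $V(2\eta\ell+\frac14\eta')+(2\eta\ell+\frac14\eta')\Delta\delta$, continuous because $V\ell$ is; and $\sum\bar\partial_j(\eta b^0_j)=\eta\sum\bar\partial_jb^0_j+\eta'\sum\delta_{\bar j}b^0_j$ is continuous, both by Lemma 5.2. So Lemma 5.3 applies to both. On $bD$ we have $\eta=1$, $\eta'=0$ and $\sum b^0_j\delta_{\bar j}=\frac12\beta^0=-\ell$. Hence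
$$Z\ge2\int_{bD}\ell\Psi\,dS-\int_{bD}\ell\Psi\,dS-C\int_\Omega\Psi=\int_{bD}\ell\Psi\,dS-C\int_\Omega\Psi .$$

**Step 4: absorbing.** Where $\eta>0$, $2|\beta(\bar L\gamma)\gamma|\le\eta|\bar L\gamma|^2+\frac{\beta^2}\eta|\gamma|^2$ with $\frac{\beta^2}\eta\le8\eta\ell^2+\frac{\eta'^2}{2\eta}\le C$; where $\eta=0$, also $\beta=0$. Let $D_T\gamma$ be the component of $(D_j\gamma)_j$ orthogonal to $a$ (used where $\tau\neq0$). Then $h_{jk}D_k\gamma\overline{D_j\gamma}=|D\gamma|^2-\eta|\sum\bar a_kD_k\gamma|^2\ge|D_T\gamma|^2$, and since $\tau\perp a$, $2|\sum\tau_j\gamma\overline{D_j\gamma}|\le|D_T\gamma|^2+|\tau|^2|\gamma|^2$. Insert these bounds and Step 3 into (6.1) and (6.2). None of the constants involves $\varphi$, and Lemma 6.1 follows. $\square$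

## 7. The basic inequality under $(P_q)$

**Lemma 7.1.** Let $\varphi\in C^2(\overline\Omega)$ be real, and let $\gamma$ be a $(0,r)$ form as in Lemma 4.3. With norms in $L^2(\Omega,e^\varphi)$,
$$\|\bar\partial\gamma\|^2+\|\vartheta_\varphi\gamma\|^2\ge\int_\Omega\mathcal Q(\gamma)e^\varphi-C_\eta\|\gamma\|^2,\qquad \mathcal Q(\gamma)=\Big(\sum_j\varphi_{j\bar j}-\eta\sum\varphi_{j\bar k}\bar a_ja_k\Big)|\gamma|^2-(\varphi_{j\bar k})[\gamma].$$

*Proof.* Apply Lemma 6.1 to each $\gamma_J$ in (4.3). Since $h_{jk}\varphi_{k\bar j}=\sum\varphi_{j\bar j}-\eta\sum\varphi_{j\bar k}\bar a_ja_k$, the interior terms give $\mathcal Q$. It remains to see that the total boundary integrand $\ell|\gamma|^2-(\delta_{j\bar k})[\gamma]$ is $\ge0$. Fix $y\in bD$ and use a unitary basis with $e_n=\bar a$ and $e_1,\dots,e_{n-1}\in H_y$ diagonalizing the Levi form with eigenvalues $\mu_j$. The $e_n$-component of a vector $\xi$ is $\sum\xi_ja_j=2\sum\delta_j\xi_j$, so the boundary condition says $\gamma_{nK}=0$: only $J\not\ni n$ occur. Therefore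 only the block of $(\delta_{j\bar k})$ on $H_y$ enters, and by (4.2) and $\ell=\sum_{j<n}\mu_j$ the integrand is
$$\sum_J{}'\Big(\sum_{j<n,\ j\notin J}\mu_j\Big)|\gamma_J|^2 .$$
The inner sums have $n-1-r=q$ terms, so they are $\ge0$ by $(P_q)$. $\square$

## 8. The weight and its complex Hessian

We now need $\varphi$ with $\mathcal Q(\gamma)\ge(1+C_\eta)|\gamma|^2$, and with $\varphi$ so negative near $bD$ that boundedness in $L^2(e^{-\varphi})$ means flatness of every order. The natural choice is $-\chi(s)$ with $s\approx-\log\delta$ and $\chi'=m$ growing. Its tangential Hessian is about $m|S'|(\delta_{j\bar k})|_{H_z}$ with $|S'|\approx1/\delta$, and Lemma 5.1 bounds sums of $q$ of its eigenvalues only by $-qC_0m$. There is no positivity, and adding a constant multiple of $|z|^2$ cannot help, since $m$ is to be unbounded. The multiple must grow like $m$. This brings in derivatives of $m$, which must be small compared with $m$.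

**Definition 8.1 (the weight).** Let $R\ge1$ with $|z|\le R$ whenever $\delta(z)\le\delta_0$. Fix $\omega\in C^\infty(\mathbb R)$ with $0\le\omega\le1$, $\omega'\le0$, $\omega(\kappa)=1$ for $\kappa\le\delta_0/4$, $\omega=0$ for $\kappa\ge\delta_0/2$. Let $S$ on $(0,\infty)$ satisfy $S(\kappa)=-\log\kappa$ for $\kappa\le\delta_0/4$ and $S'=-\omega/\kappa$. For $0<\varepsilon\le\delta_0/8$ let $s=S(\delta+\varepsilon)$ on $\Omega$ and
$$\varphi=\varphi_\varepsilon=-\chi(s)+A\,m(s)|z|^2,\qquad \chi(s)=\int_0^sm .$$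
Here $m\in C^\infty([0,\infty))$, $m\ge m_0\ge1$, and
$$0\le m'\le c_1m,\qquad |m''|\le c_1m,\qquad c_1:=\frac1{16AR^2}\quad(A\ge1).\tag{8.1}$$
The constants are chosen in the order $A$, then $c_1$, then $m_0$.

$S$ is nonincreasing and equals a constant $s_0$ for $\kappa\ge\delta_0/2$, with $s_0\ge-\log(\delta_0/4)-\log2=-\log(\delta_0/2)>0$. Also
$$S''=\omega/\kappa^2-\omega'/\kappa\ge S'^2,\qquad |S'|\le1/\kappa .\tag{8.2}$$
Where $\delta\ge\delta_0/2$ we have $s=s_0$, so $\varphi\in C^2(\overline\Omega)$, and $s\ge s_0>0$ everywhere.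

*Example.* Constant $m=m_0$ satisfies (8.1). Then near $bD$ the weight is $e^\varphi=(\delta+\varepsilon)^{m_0}e^{Am_0|z|^2}$, so $L^2(e^{-\varphi})$ encodes vanishing to a fixed finite order. An unbounded $m$ will encode all orders at once.

**Lemma 8.2.** There is $A$ depending only on $n,D,\delta_0,\omega,R$ such that, under (8.1), $\mathcal Q(\gamma)\ge m(s)|\gamma|^2$ on $\Omega$ for all $(0,r)$ forms $\gamma$, all $\varepsilon\in(0,\delta_0/8]$ and all such $m$.

**Step 1: the region away from $bD$.** If $\delta\ge\delta_0/2$, then $s=s_0$, $\eta=0$, $\varphi_{j\bar k}=AmI_{jk}$, so $\mathcal Q=Am(n-r)|\gamma|^2\ge m|\gamma|^2$.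

**Step 2: the Hessian for $0<\delta<\delta_0$.** Here $|z|\le R$. With $M=m-A|z|^2m'\in[m/2,m]$ we have $\varphi_j=-Ms_j+Am\bar z_j$. Differentiate again, using $s_j=S'\delta_j$, $s_{j\bar k}=S'\delta_{j\bar k}+S''\delta_j\delta_{\bar k}$ and $\bar\partial_kM=m's_{\bar k}-Az_km'-A|z|^2m''s_{\bar k}$:
$$\varphi_{j\bar k}=AmI_{jk}-M(S'\delta_{j\bar k}+S''\delta_j\delta_{\bar k})-(m'-A|z|^2m'')S'^2\delta_j\delta_{\bar k}+Am'S'(\delta_jz_k+\bar z_j\delta_{\bar k}).$$
In a unitary basis $e_1,\dots,e_{n-1}\in H_z$, $e_n=\bar a$, let $\Phi$ be the matrix of $\sum\varphi_{j\bar k}\xi_j\bar\xi_k$, $\Phi_T$ its block on $H_z$, and $\Phi_{Tn}$ the mixed column. Recall $\sum\delta_je_j=0$ for $e\in H_z$ and $\sum\delta_j\bar a_j=\frac12$.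

**Step 3: bounds for the blocks.** *Tangential.* $\Phi_T=AmI+M|S'|(\delta_{j\bar k})|_{H_z}$. By Lemma 5.1 and $\delta|S'|\le\delta/(\delta+\varepsilon)\le1$, any $q$ eigenvalues of $\Phi_T$ have sum $\ge q\lambda$ with $\lambda:=(A-C_0)m$. Averaging over $q$-subsets, any $q+1$ of them (if $q+1\le n-1$) have sum $\ge(q+1)\lambda$.

*Normal.* Evaluating at $\xi=\bar a$,
$$\Phi_{nn}=Am-MS'\sum\delta_{j\bar k}\bar a_ja_k-\tfrac14MS''-\tfrac14(m'-A|z|^2m'')S'^2+Am'S'\operatorname{Re}\sum z_ka_k .$$
The last term is at most $ARc_1m|S'|\le m|S'|$ in absolute value. For the upper bound use $M\ge\frac m2$, $S''\ge S'^2$, $m'\ge0$ and $AR^2c_1=\frac1{16}$: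
$$\Phi_{nn}\le Am+C_0m|S'|-\tfrac m8S'^2+\tfrac m{64}S'^2+m|S'|\le(A+C_2)m-\tfrac m{16}S'^2,\qquad C_2=\sup_{x\ge0}\big((C_0+1)x-\tfrac3{64}x^2\big).$$
For the lower bound, $\Phi_{nn}\ge Am-(C_0+1)m|S'|-\frac m4S''-\frac m2S'^2$. Where $\delta\ge\delta_0/8$, $|S'|\le8/\delta_0$ and $S''\le64/\delta_0^2+8\sup|\omega'|/\delta_0$, so $\Phi_{nn}\ge(A-C_5)m$ there, with $C_5$ depending only on $C_0,\delta_0,\omega$.

*Mixed.* For unit $e\in H_z$, $\Phi(e,\bar a)=\sum\varphi_{j\bar k}e_ja_k=-MS'\sum\delta_{j\bar k}e_ja_k+\frac12Am'S'\sum\bar z_je_j$. Hence $|\Phi_{Tn}|\le(C_0+1)m|S'|$.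

**Step 4: the full projection ($\eta$ replaced by $1$).** Let $\gamma_T,\gamma_N$ be the parts of $\gamma$ with components $J\not\ni n$, $J\ni n$, and let $\mathcal Q_1=\operatorname{tr}\Phi_T\,|\gamma|^2-\Phi[\gamma]$, which is $\mathcal Q$ with $\eta$ replaced by $1$. Choose $e_1,\dots,e_{n-1}$ diagonalizing $\Phi_T$. The diagonal terms of $\Phi$ contribute, for $J\not\ni n$, a sum of $n-1-r=q$ eigenvalues of $\Phi_T$; for $J\ni n$ (so $r\ge1$), a sum of $n-1-(r-1)=q+1$ of them minus $\Phi_{nn}$. The mixed terms occur only for $K\not\ni n$ and are bounded by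
$$\Big|2\operatorname{Re}\sum_{K\not\ni n}{}'\sum_{j<n}\Phi_{jn}\gamma_{jK}\overline{\gamma_{nK}}\Big|\le2|\Phi_{Tn}|\Big(\sum_{K\not\ni n}{}'\sum_{j<n}|\gamma_{jK}|^2\Big)^{1/2}|\gamma_N|=2\sqrt r\,|\Phi_{Tn}||\gamma_T||\gamma_N|,$$
since each $J\not\ni n$ is counted $r$ times. So
$$\mathcal Q_1\ge q\lambda|\gamma_T|^2+\big((q+1)\lambda-\Phi_{nn}\big)|\gamma_N|^2-2\sqrt n\,|\Phi_{Tn}||\gamma_T||\gamma_N| .$$
For $A>C_0$ we have $(q+1)\lambda-\Phi_{nn}\ge2\lambda-\Phi_{nn}\ge(A-2C_0-C_2)m+\frac m{16}S'^2$, and
$$2\sqrt n(C_0+1)m|S'||\gamma_T||\gamma_N|\le\tfrac m{16}S'^2|\gamma_N|^2+16n(C_0+1)^2m|\gamma_T|^2 .$$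
The large negative normal curvature $-\frac m{16}S'^2$ of the weight, entering $\mathcal Q_1$ with a minus sign, has absorbed the mixed terms. Hence $\mathcal Q_1\ge(A-C_3)m|\gamma|^2$ with $C_3=\max(C_0+16n(C_0+1)^2,\,2C_0+C_2)$.

**Step 5: back to $\eta$.** $\mathcal Q=\mathcal Q_1+(1-\eta)\Phi_{nn}|\gamma|^2$. Where $\eta<1$ we have $\delta\ge\delta_0/8$, so $\Phi_{nn}\ge0$ if $A\ge C_5$. Take $A=\max(1,C_0+1,C_3+1,C_5)$. $\square$

Now fix this $A$, then $c_1$, and $m_0:=1+C_\eta$. Lemmas 7.1 and 8.2 give
$$\|\gamma\|^2\le\|\bar\partial\gamma\|^2+\|\vartheta_\varphi\gamma\|^2,\qquad\varphi=\varphi_\varepsilon,\tag{8.3}$$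
for all $(0,r)$ forms $\gamma\in C^1(\overline\Omega)$ with bounded support and $\sum_j\delta_j\gamma_{jK}=0$ on $bD$.

## 9. From $C^1$ forms to the domain of the adjoint

The duality argument needs (8.3) for all $\gamma$ in the Hilbert space domains. The boundary is only $C^2$, so the approximation has to be done with $C^1$ frames.

**Lemma 9.1 (density).** Let $\gamma\in L^2_{(0,r)}(\Omega)$ have bounded support, let $\bar\partial\gamma\in L^2(\Omega)$ and, if $r\ge1$, let the extension $\tilde\gamma$ of $\gamma$ by $0$ satisfy $\vartheta\tilde\gamma\in L^2(\mathbb C^n)$. Then there are $\gamma_\nu\in C^1(\overline\Omega)$, with supports in a fixed bounded set and satisfying the boundary condition of Lemma 4.3, such that $\gamma_\nu\to\gamma$, $\bar\partial\gamma_\nu\to\bar\partial\gamma$ and $\vartheta\gamma_\nu\to\vartheta\tilde\gamma|_\Omega$ in $L^2(\Omega)$.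

**Step 1: localization.** Multiplying $\gamma$ by a function in $C_c^\infty(\mathbb C^n)$ changes $\bar\partial\gamma$ and $\vartheta\tilde\gamma$ by zero-order terms, so the hypotheses are preserved. By a finite partition of unity we may assume either that $\operatorname{supp}\gamma$ is a compact subset of $\Omega$, in which case we convolve with a mollifier, or that $\gamma$ is supported in a small neighborhood $U$ of a boundary point.

**Step 2: coordinates in which $\partial_t$ has constant coefficients.** On $U$ use $C^2$ real coordinates $(x',t)$ with $t=\delta$ and $x'\in\mathbb R^{2n-1}$ (take linear functions for $x'$). Since $|2\bar\partial\delta|=1$, Gram–Schmidt gives a $C^1$ orthonormal frame $\bar\omega^1,\dots,\bar\omega^n$ of $(0,1)$ forms with $\bar\omega^n=2\bar\partial\delta$. The dual frame $\bar L_i$ has $\bar L_n=\bar L$ and $\bar L_i\delta=\frac12\bar\omega^n(\bar L_i)$, which is $0$ for $i<n$ and $\frac12$ for $i=n$. So, with $C^1$ coefficients,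
$$\bar L_n=\tfrac12\partial_t+(\text{combination of }\partial_{x'_\alpha}),\qquad \bar L_i=\text{combination of }\partial_{x'_\alpha}\quad(i<n).$$
Write $\gamma=\sum'\gamma_J\bar\omega^J$. The component $\gamma_{nK}$ in this frame is a contraction of $\gamma$ with $2\sum\delta_j\iota_j$, so the boundary condition is $\gamma_{nK}=0$ on $t=0$. In the sense of distributions,
$$\bar\partial\gamma=\sum_J{}'\sum_i(\bar L_i\gamma_J)\,\bar\omega^i\wedge\bar\omega^J+\dots,\qquad \vartheta\gamma=-\sum_K{}'\sum_i(L_i\gamma_{iK})\,\bar\omega^K+\dots,$$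
where $L_i=\overline{\bar L_i}$ and dots are zero-order terms with continuous coefficients. (For $\vartheta$: the frame is obtained from $d\bar z_j$ by a unitary $C^1$ matrix, which preserves $\sum_j\iota_j\partial_j$ up to zero-order terms.) In both systems $\partial_t$ occurs only with constant coefficients. The component $nJ$ ($n\notin J$) of $\bar\partial\gamma$ expresses $\partial_t\gamma_J$, and the component $K$ ($n\notin K$) of $\vartheta\gamma$ expresses $\partial_t\gamma_{nK}$, through $L^2$ data, tangential derivatives of $\gamma$ with $C^1$ coefficients, and zero-order terms. For $r=0$ only the first case occurs.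

**Step 3: tangential mollification.** Let $\gamma^\nu_J$ be the convolution of $\gamma_J$ in $x'$ with a standard mollifier $\varrho_\nu$. This commutes with $\partial_t$. For $c\in C^1$ and $v\in L^2$ with compact support,
$$c\,\partial_{x'_\alpha}(v^\nu)-(c\,\partial_{x'_\alpha}v)^\nu=\int\big(c(x)-c(x-y)\big)\partial_\alpha\varrho_\nu(y)\,v(x-y)\,dy+\big((\partial_\alpha c)v\big)^\nu,$$
where $y$ is tangential. Since $|c(x)-c(x-y)|\le C|y|$ and $\int|y||\partial_\alpha\varrho_\nu|\,dy\le C$, the right side is bounded on $L^2$ uniformly in $\nu$. For smooth $v$ the left side tends to $0$, so it tends to $0$ in $L^2$ for every $v$ (Friedrichs' lemma). Multiplication by continuous functions also commutes with mollification up to terms tending to $0$ in $L^2$. Hence $\gamma^\nu\to\gamma$ and $\bar\partial\gamma^\nu\to\bar\partial\gamma$ in $L^2(\Omega)$, and, applying the same to $\tilde\gamma$ across $t=0$, $\vartheta\tilde\gamma^\nu\to\vartheta\tilde\gamma$ in $L^2(\mathbb C^n)$.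

**Step 4: gaining $H^1$ and finishing.** All tangential derivatives of $\gamma^\nu$ are in $L^2$. By the expressions for $\partial_t$ in Step 2, $\gamma^\nu\in H^1(\{t>0\})$. The expression for $\partial_t\tilde\gamma^\nu_{nK}$ holds across $t=0$, so $\tilde\gamma^\nu_{nK}\in H^1$ across $t=0$, and it vanishes for $t<0$. Translating it slightly in the direction of increasing $t$ and mollifying approximates it in $H^1$ by functions in $C_c^\infty(\{t>0\})$. The other components are approximated in $H^1(\{t>0\})$ by functions smooth up to $t=0$, by reflecting and mollifying. All supports stay in the patch. Multiplied by the $C^1$ frame, these give forms in $C^1(\overline\Omega)$ satisfying the boundary condition, and $H^1$ convergence implies convergence of $\bar\partial$ and $\vartheta$. A diagonal choice completes the proof. $\square$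

**Proposition 9.2.** For $\varphi=\varphi_\varepsilon$ and all $\gamma\in\mathrm{Dom}(\bar\partial)\cap\mathrm{Dom}(\bar\partial^*_\varphi)$ in $L^2_{(0,r)}(\Omega,e^{\varphi_\varepsilon})$,
$$\|\gamma\|^2\le\|\bar\partial\gamma\|^2+\|\bar\partial^*_\varphi\gamma\|^2 .$$

**Step 1: reduction to bounded support.** Let $\Theta\in C_c^\infty(\mathbb C^n)$ be real, $0\le\Theta\le1$, $\Theta=1$ near $0$, and $\Theta_\varrho=\Theta(z/\varrho)$. Then $\bar\partial(\Theta_\varrho\gamma)=\Theta_\varrho\bar\partial\gamma+\bar\partial\Theta_\varrho\wedge\gamma$. From $\langle\Theta_\varrho\gamma,\bar\partial\sigma\rangle=\langle\gamma,\bar\partial(\Theta_\varrho\sigma)\rangle-\langle\gamma,\bar\partial\Theta_\varrho\wedge\sigma\rangle$ we get $\Theta_\varrho\gamma\in\mathrm{Dom}(\bar\partial^*_\varphi)$, with $\bar\partial^*_\varphi(\Theta_\varrho\gamma)-\Theta_\varrho\bar\partial^*_\varphi\gamma=O(1/\varrho)|\gamma|$. Letting $\varrho\to\infty$, we may assume that $\gamma$ has bounded support. On bounded sets $\varphi$ and its first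 derivatives are bounded, so weighted and unweighted $L^2$ agree there.

**Step 2: the extension by zero.** If $r\ge1$, test with $\sigma'=e^{-\varphi}\sigma|_\Omega$, where $\sigma\in C_c^\infty(\mathbb C^n)$ is a $(0,r-1)$ form. It lies in $\mathrm{Dom}(\bar\partial)$ and $\bar\partial\sigma'=e^{-\varphi}(\bar\partial\sigma-\bar\partial\varphi\wedge\sigma)$. So
$$\int_\Omega\langle\gamma,\bar\partial\sigma\rangle=\int_\Omega\langle\bar\partial^*_\varphi\gamma+\bar\partial\varphi\lrcorner\gamma,\sigma\rangle,\qquad(\bar\partial\varphi\lrcorner\gamma)_K=\sum_j\varphi_j\gamma_{jK}.$$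
Hence $\vartheta\tilde\gamma$ is the extension by $0$ of $\bar\partial^*_\varphi\gamma+\bar\partial\varphi\lrcorner\gamma\in L^2$.

**Step 3: passage to the limit.** Take $\gamma_\nu$ from Lemma 9.1. Since $\vartheta_\varphi\gamma_\nu=\vartheta\gamma_\nu-\bar\partial\varphi\lrcorner\gamma_\nu$, we have $\vartheta_\varphi\gamma_\nu\to\bar\partial^*_\varphi\gamma$, together with $\gamma_\nu\to\gamma$ and $\bar\partial\gamma_\nu\to\bar\partial\gamma$. Pass to the limit in (8.3) for $\gamma_\nu$. For $r=0$ the terms with $\vartheta$ are absent. $\square$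

## 10. Proof of Proposition 3.1

**Step 1: choosing $m$ so that $g$ is in the dual space.** The weight $e^{-\varphi}$ must be large enough to force flatness, yet $g$ must remain square integrable against it. All derivatives of $g$ vanish on $\overline D$, so by Taylor's formula at the nearest point $|g|\le C_N\delta^N$ on $\{0<\delta\le\delta_0\}$ for all $N$. For $e^{-s}\le\delta_0$ let
$$\Lambda(s)=-\log\sup_{0<\delta(z)\le e^{-s}}\big(|g(z)|+e^{-1/\delta(z)}\big).$$
(The second term only keeps the supremum positive.) Then $\Lambda(s)/s\to\infty$. Let $\mu(s)=\inf_{s'\ge s}\Lambda(s')/s'$, which is nondecreasing with $\mu\to\infty$. Let $\theta\in C^\infty(\mathbb R)$ be nondecreasing, $0$ on $(-\infty,0]$ and $1$ on $[1,\infty)$. Put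
$$m(s)=m_0+c_2\sum_{k\ge1}\theta(s-s_k),$$
where $c_2>0$ satisfies $c_2\sup(|\theta'|+|\theta''|)\le c_1m_0$, and $s_1\ge\log(4/\delta_0)$, $s_{k+1}\ge s_k+1$, $\mu(s)\ge m_0+c_2k$ for $s\ge s_k$. At each $s$ at most one summand has nonzero derivatives, so (8.1) holds. Also $m\to\infty$. On $[s_k,s_{k+1}]$ we have $m\le m_0+c_2k\le\mu$. As $m$ is nondecreasing, for $s\ge s_1$
$$\chi(s)\le s\,m(s)\le s\,\mu(s)\le\Lambda(s).$$
If $0<\delta\le e^{-s_1}$, then $\delta\le\delta_0/4$, so $S(\delta)=-\log\delta\ge s_1$ and $|g|\le e^{-\Lambda(S(\delta))}$; hence $|g|e^{\chi(S(\delta))}\le1$. If $\delta\ge e^{-s_1}$, then $S(\delta)\le s_1$. So $|g|e^{\chi(S(\delta))}$ is bounded on $\Omega$. Since $S$ is nonincreasing, $e^{-\varphi_\varepsilon}\le e^{\chi(S(\delta+\varepsilon))}\le e^{\chi(S(\delta))}$. Therefore $|g|^2e^{-\varphi_\varepsilon}\le C|g|$ and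
$$\sup_\varepsilon\int_\Omega|g|^2e^{-\varphi_\varepsilon}=:C_g<\infty .\tag{10.1}$$

**Step 2: $g$ as a functional.** Fix $\varepsilon$ and write $\varphi=\varphi_\varepsilon$. Up to sign and a power of $i$, $g\wedge\beta\wedge dz$ is $2^n\sum'\pm g_J\beta_{J^c}$ times Lebesgue measure. So there is $G\in L^2_{(0,r)}(\Omega,e^\varphi)$ with $\int_\Omega g\wedge\beta\wedge dz=\langle\beta,G\rangle_{e^\varphi}$ for all $\beta$, and $|G|=2^n|g|e^{-\varphi}$, so $\|G\|^2\le4^nC_g$.

If $r\ge1$, then $G\in\ker\bar\partial^*_\varphi$. Let $\sigma\in\mathrm{Dom}(\bar\partial)$ be a $(0,r-1)$ form and, for small $\nu>0$, $\theta_\nu=\theta(\delta/\nu-1)$, a $C^2$ function on $\Omega$ equal to $0$ for $\delta\le\nu$ and $1$ for $\delta\ge2\nu$. Then $\theta_\nu g$ is $C^2$ with compact support in $\Omega$, and since $\bar\partial g=0$,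
$$\int\theta_\nu\,g\wedge\bar\partial\sigma\wedge dz=\pm\int\bar\partial\theta_\nu\wedge g\wedge\sigma\wedge dz\longrightarrow0\quad(\nu\to0),$$
because $|\bar\partial\theta_\nu||g|=O(\nu^{-1}\nu^2)$ and $\sigma\in L^2(\Omega\cap\operatorname{supp}g)$ ($\varphi$ is bounded on bounded sets). The left side tends to $\int_\Omega g\wedge\bar\partial\sigma\wedge dz=\langle\bar\partial\sigma,G\rangle$, which is therefore $0$.

**Step 3: solving for fixed $\varepsilon$.** For $\beta\in\mathrm{Dom}(\bar\partial_r)$ write $\beta=\beta_1+\beta_2$ with $\beta_1\in\ker\bar\partial^*_\varphi$ and $\beta_2\in\overline{\mathrm{Ran}\,\bar\partial_{r-1}}\subset\ker\bar\partial_r$ ($\beta_2=0$ if $r=0$). Then $\beta_1\in\mathrm{Dom}(\bar\partial_r)$ and $\bar\partial\beta_1=\bar\partial\beta$. Since $G\perp\beta_2$, Proposition 9.2 gives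
$$|\langle\beta,G\rangle|=|\langle\beta_1,G\rangle|\le\|G\|\,\|\beta_1\|\le\|G\|\,\|\bar\partial\beta\| .$$
So $\bar\partial\beta\mapsto\langle\beta,G\rangle$ is well defined and bounded on $\mathrm{Ran}\,\bar\partial_r$. By the Riesz theorem there is $W\in L^2_{(0,r+1)}(\Omega,e^\varphi)$ with $\langle\bar\partial\beta,W\rangle=\langle\beta,G\rangle$ for all $\beta\in\mathrm{Dom}(\bar\partial_r)$ and $\|W\|\le\|G\|$. Define the $(0,q)$ form $w_\varepsilon$ on $\Omega$ by
$$\int_\Omega w_\varepsilon\wedge\sigma\wedge dz=(-1)^{q+1}\langle\sigma,W\rangle_{e^\varphi}\quad\text{for all }(0,r+1)\text{ forms }\sigma .$$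
Then $|w_\varepsilon|=2^{-n}|W|e^\varphi$, so with $C_g'$ independent of $\varepsilon$
$$\int_\Omega|w_\varepsilon|^2e^{-\varphi_\varepsilon}\le C_g',\qquad \int_\Omega w_\varepsilon\wedge\bar\partial\beta\wedge dz=(-1)^{q+1}\int_\Omega g\wedge\beta\wedge dz\quad\text{for all }(0,r)\text{ forms }\beta\in C_c^\infty(\mathbb C^n).\tag{10.2}$$
The test forms need not vanish on $bD$, and $g=0$ on $\overline D$. So the extension of $w_\varepsilon$ by $0$ to $\overline D$ satisfies $\bar\partial w_\varepsilon=g$ on $\mathbb C^n$.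

**Step 4: the weight forces flatness, uniformly in $\varepsilon$.** From $m'\le c_1m$, $m(s)\le m(0)+c_1\chi(s)$, hence $AR^2m(s)\le\frac12\chi(s)+C$ with $C=AR^2m(0)$. So for $0<\delta<\delta_0$, where $|z|\le R$, $e^{-\varphi_\varepsilon}\ge e^{-C}e^{\frac12\chi(s)}$. Since $m\to\infty$, $\chi(s)/s\to\infty$, and $s=-\log(\delta+\varepsilon)$ for $\delta<\delta_0/8$. Thus for every $N$ there is $c_N>0$ with
$$e^{-\varphi_\varepsilon}\ge c_N(\delta+\varepsilon)^{-N}\quad\text{on }\{0<\delta<\delta_0/8\},\text{ uniformly in }\varepsilon .\tag{10.3}$$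
On bounded subsets of $\Omega$, $e^{-\varphi_\varepsilon}$ is bounded below by a positive constant uniformly in $\varepsilon$: for $\delta<\delta_0$ it is $\ge e^{-C}$, and for $\delta\ge\delta_0/2$ we have $\varphi_\varepsilon=-\chi(s_0)+Am(s_0)|z|^2$.

**Step 5: the limit.** By (10.2) and Step 4, $w_\varepsilon$ is bounded in $L^2_{loc}(\mathbb C^n)$. A subsequence converges weakly to some $w$ with $w=0$ on $\overline D$ and $\bar\partial w=g$. For $\varepsilon\le\varepsilon'$, (10.3) gives $\int_{\{0<\delta<\delta_0/8\}}|w_\varepsilon|^2(\delta+\varepsilon')^{-N}\le C_N$ with $C_N$ independent of $\varepsilon,\varepsilon'$. By weak lower semicontinuity the same holds for $w$. Let $\varepsilon'\to0$ and use monotone convergence. This proves Proposition 3.1, and with it Theorems 2 and 1. $\square$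

## 11. Solvability in all degrees forces pseudoconvexity

In Theorem 3, (a) implies (b) by Theorem 1. Assume (b) and suppose that $D$ is not pseudoconvex. Every open set in $\mathbb C$ is pseudoconvex, so $n\ge2$. By Hörmander's criterion the Levi form is negative somewhere; translating, say at $0\in bD$. With $\rho:=\delta$ in this section, there is $\xi\in H_0$, $|\xi|=1$, with $\sum\rho_{j\bar k}(0)\xi_j\bar\xi_k=-2c<0$. We show that holomorphic functions on $D$ extend past $0$, while (b) produces ones that cannot.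

**Step 1: a Hartogs figure.** The purpose is a connected neighborhood $U$ of $0$ to which every $h\in\mathcal O(D)$ extends. Choose $N\in\mathbb C^n$ with $\sum\rho_j(0)N_j=1$. Since $\sum\rho_j(0)\xi_j=0$, $N\notin\mathbb C\xi$, so there is a complex hyperplane $Y\ni N$ complementary to $\mathbb C\xi$. Put $Q=\sum\rho_{jk}(0)\xi_j\xi_k$ and
$$Z(\zeta,v)=\zeta\xi+v-\tfrac12Q\zeta^2N,\qquad(\zeta,v)\in\mathbb C\times Y .$$
$Z$ is biholomorphic: it is the linear isomorphism $(\zeta,v)\mapsto\zeta\xi+v$ after the shear $v\mapsto v-\frac12Q\zeta^2N$ of $Y$. In Taylor's formula at $0$, the linear part of $\rho(Z(\zeta,-tN))$ is $-2t-\operatorname{Re}(Q\zeta^2)$, the part with $\rho_{jk}$ is $\operatorname{Re}(Q\zeta^2)+O(t|\zeta|+t^2+|\zeta|^3)$, and the part with $\rho_{j\bar k}$ is $-2c|\zeta|^2+O(t|\zeta|+t^2+|\zeta|^3)$. Hence for small $t\ge0$ and $|\zeta|$,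
$$\rho(Z(\zeta,-tN))=-2t-2c|\zeta|^2+O(t|\zeta|+t^2+|\zeta|^3)+o(|\zeta|^2+t^2)\le-t-c|\zeta|^2 .$$
Fix a small radius $\varsigma$. The circle $\{|\zeta|=\varsigma,\ v=0\}$ is mapped into $D$, so by compactness, for some $\kappa>0$ a neighborhood of $\{|\zeta|=\varsigma,\ |v|<\kappa\}$ is mapped into $D$. Fix $t>0$ small with $|tN|<\kappa$. The disc $\{|\zeta|\le\varsigma\}\times\{-tN\}$ is mapped into $D$, hence so is $\{|\zeta|\le\varsigma\}\times\{v\text{ near }-tN\}$. For $h\in\mathcal O(D)$ the Cauchy integral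
$$\frac1{2\pi i}\oint_{|\zeta'|=\varsigma}\frac{h(Z(\zeta',v))}{\zeta'-\zeta}\,d\zeta'$$
is holomorphic on $\{|\zeta|<\varsigma,\ |v|<\kappa\}$ and equals $h\circ Z$ for $v$ near $-tN$. So with $U=Z(\{|\zeta|<\varsigma,\ |v|<\kappa\})$, a connected neighborhood of $0$ independent of $h$, there is $\tilde h\in\mathcal O(U)$ equal to $h$ on a fixed nonempty open subset of $U\cap D$.

**Step 2: dividing $1$ by the functions $z_j-a_j$.** Pick a point $a\in U\setminus\overline D$, which exists since $0\in bD$. We claim that there are $h_j\in\mathcal O(D)\cap C^\infty(\overline D)$ with $\sum h_j(z)(z_j-a_j)=1$.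

Let $\mathcal L^s_k$ be the $(0,s)$ forms in $C^\infty(\overline D)$ with values in $\Lambda^k\mathbb C^n$, and let $P:\mathcal L^s_k\to\mathcal L^s_{k-1}$ be contraction on the $\Lambda^k$ factor with $e_j\mapsto z_j-a_j$ (zero on $\Lambda^0$). For $n=2$, $P(h_1e_1+h_2e_2)=h_1(z_1-a_1)+h_2(z_2-a_2)$ and $P(e_1\wedge e_2)=(z_1-a_1)e_2-(z_2-a_2)e_1$. We have $P^2=0$, and $P\bar\partial=\bar\partial P$ because $z_j-a_j$ is holomorphic. Since $a\notin\overline D$, the element $\sigma=\sum|z-a|^{-2}\,\overline{(z_j-a_j)}\,e_j$ lies in $\mathcal L^0_1$. It satisfies $P\sigma=1$ and $P(\sigma\wedge F)=F-\sigma\wedge PF$, where $\sigma\wedge$ acts on the $\Lambda^k$ factor.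

*Claim.* If $F\in\mathcal L^s_s$, $\bar\partial F=0$ and $PF=0$, there is $H\in\mathcal L^s_{s+1}$ with $PH=F$ and $\bar\partial H=0$.

We use descending induction on $s$. For $s=n$, $\sigma\wedge F=0$ by degree, so $F=\sigma\wedge PF+P(\sigma\wedge F)=0$; take $H=0$. For $s<n$, put $H_0=\sigma\wedge F$; then $PH_0=F$, but $H_0$ need not be closed. The form $\bar\partial H_0\in\mathcal L^{s+1}_{s+1}$ is $\bar\partial$-closed and $P\bar\partial H_0=\bar\partial F=0$. By induction $\bar\partial H_0=PH_1$ with $H_1\in\mathcal L^{s+1}_{s+2}$, $\bar\partial H_1=0$. If $s+2>n$, then $H_1=0$, so $\bar\partial H_0=0$ and $H=H_0$ works. Otherwise $1\le s+1\le n-1$ and by (b), applied componentwise, $H_1=\bar\partial H_2$ with $H_2\in\mathcal L^s_{s+2}$. Then $H=H_0-PH_2$ satisfies $PH=F$ and $\bar\partial H=\bar\partial H_0-PH_1=0$. This proves the claim.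

For $s=0$ and $F=1$, the claim gives $H=\sum h_je_j$ with $\bar\partial h_j=0$ and $\sum h_j(z_j-a_j)=PH=1$.

**Step 3: the contradiction.** By Step 1, each $h_j$ has an extension $\tilde h_j\in\mathcal O(U)$, and $\sum\tilde h_j(z)(z_j-a_j)=1$ on a nonempty open subset of the connected set $U$, hence on $U$. At $z=a\in U$ this reads $0=1$. So $D$ is pseudoconvex, and Theorem 3 is proved. $\blacksquare$
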